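\title{Tractable Classes of Conjunctive Regular Path Queries\\ with Unbounded Semantic Tree-Width}

\begin{abstract}
By a theorem of Grohe, if $W[1]\neq\mathrm{FPT}$, then every recursively enumerable class of Boolean conjunctive queries over a fixed finite alphabet of edge labels whose evaluation is fixed-parameter tractable has bounded semantic tree-width. Figueira and Morvan asked whether the same holds for conjunctive regular path queries. We show that it does not: over every alphabet with at least two letters there is a recursive class $\{\gamma_n:n\ge3\}$ of Boolean conjunctive regular path queries that can be evaluated in polynomial time in combined complexity, while $\gamma_n$ has semantic tree-width exactly $n$. The proof is self-contained and unconditional. Mutual reachability along powers of a word is an equivalence relation, so with many words a single node of the database encodes a tuple of unbounded arity. For the queries that arise from hypergraphs in this way, semantic tree-width is linearly related to generalized hypertree-width, while by a theorem of Marx fixed-parameter tractability corresponds, under the Exponential Time Hypothesis, to bounded submodular width.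
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{Databases and queries}

Fix a finite alphabet $\mathbb A$. A \emph{graph database} is a finite edge-labeled directed graph $G=\langle V(G),E(G)\rangle$ with $E(G)\subseteq V(G)\times\mathbb A\times V(G)$. A \emph{path} from $g$ to $g'$ is a sequence of edges $g=g_0\xrightarrow{a_1}g_1\xrightarrow{a_2}\cdots\xrightarrow{a_r}g_r=g'$ with $r\ge0$, and its \emph{label} is the word $a_1\cdots a_r$. Nodes and edges may repeat, and the empty path from a node to itself has label $\varepsilon$. In a \emph{two-way path} a step may also traverse an $a$-labeled edge backwards, and such a step is labeled $a^-$.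

All queries are Boolean: they have no free variables. A \emph{conjunctive regular path query} (CRPQ) $\gamma$ is a finite conjunction of \emph{atoms} $x\xrightarrow{L}y$, where $x,y$ are variables, all quantified existentially, and $L$ is a regular language over $\mathbb A$, given by a regular expression or an automaton. For a word $w$ we write $x\xrightarrow{w}y$ for $x\xrightarrow{\{w\}}y$. A database $G$ \emph{satisfies} $\gamma$, written $G\models\gamma$, if there is a map $\mu$ from the variables to $V(G)$ such that for every atom $x\xrightarrow{L}y$ some path from $\mu(x)$ to $\mu(y)$ has its label in $L$. A \emph{C2RPQ} is defined in the same way with languages over $\mathbb A\cup\mathbb A^-$ and two-way paths, and a \emph{UC2RPQ} is a finite disjunction of C2RPQs. A \emph{conjunctive query} (CQ) is a CRPQ all of whose languages are single letters $\{a\}$, $a\in\mathbb A$. Two queries are \emph{equivalent} if the same databases satisfy them.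

The \emph{evaluation problem} for a class $\mathcal C$ of queries asks, given $\gamma\in\mathcal C$ and a database $G$, whether $G\models\gamma$. It is \emph{fixed-parameter tractable} (FPT) if it can be solved in time $O(|G|^c\cdot f(|\gamma|))$ for a constant $c$ and a computable function $f$; here $|G|$ and $|\gamma|$ are the lengths of the encodings. The hypothesis $W[1]\neq\mathrm{FPT}$ says that the existence of a $k$-clique in a graph cannot be decided in such a time with $k$ as the parameter.

\subsection{Semantic tree-width}

A \emph{tree decomposition} of an undirected multigraph consists of a finite tree $\mathcal T$ and sets of vertices $X_u$ ($u\in\mathcal T$), the \emph{bags}, such that the endpoints of every edge lie in a common bag and, for every vertex $s$, the set $\{u:s\in X_u\}$ is nonempty and connected in $\mathcal T$. Its \emph{width} is $\max_u|X_u|-1$, and the \emph{tree-width} of the multigraph is the least width of a tree decomposition. Loops and parallel edges play no role. A simple graph has tree-width at most $1$ if and only if it is a forest, and the complete graph on $k$ vertices has tree-width $k-1$.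

The tree-width of a C2RPQ is that of its \emph{underlying multigraph}, which has the variables as vertices and one edge $\{x,y\}$ for each atom $x\xrightarrow{L}y$; the tree-width of a UC2RPQ is the maximum over its disjuncts. It measures how many variables must be held in memory at once: on a query with a decomposition of width $k$, dynamic programming along the tree considers only the at most $|V(G)|^{k+1}$ assignments of one bag at a time. At the other extreme, the CQ with atoms $x_i\xrightarrow{a}x_j$ for all $i\neq j$ in $[k]=\{1,\dots,k\}$ has tree-width $k-1$, and on a symmetric database without loops it asks for a $k$-clique. The class of these CQs is therefore not FPT if $W[1]\neq\mathrm{FPT}$.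

Tree-width depends on how a query is written, and a wide query may have a narrow equivalent form.

\begin{example}\label{ex:collapse}
Let $k\ge2$ and let $w,t_1,\dots,t_k$ be words. The CRPQ with atoms $x_i\xrightarrow{t_i}z_i$ for $i\in[k]$ and $x_i\xrightarrow{w^*}x_j$ for $i\ne j$ has tree-width $k-1$. Keep only those atoms $x_i\xrightarrow{w^*}x_j$ in which $i=1$ or $j=1$. The others follow, because a path from $x_i$ to $x_1$ and a path from $x_1$ to $x_j$ with labels in $w^*$ concatenate to a path with label in $w^*$. The clique has collapsed to a star, and the new query has tree-width $1$.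
\end{example}

The \emph{semantic tree-width} $\operatorname{stw}(\gamma)$ of a query $\gamma$ is the least $k$ such that $\gamma$ is equivalent to a UC2RPQ of tree-width at most $k$. A class $\mathcal C$ has \emph{bounded semantic tree-width} if $\operatorname{stw}$ is bounded on $\mathcal C$. Two facts are known.
\begin{itemize}
\item[(i)] For every fixed $k$, evaluation of UC2RPQs of semantic tree-width at most $k$ is FPT.
\item[(ii)] (Grohe) Assume $W[1]\neq\mathrm{FPT}$. Then every recursively enumerable class of Boolean CQs over the fixed finite alphabet $\mathbb A$ with FPT evaluation has bounded semantic tree-width.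
\end{itemize}
Together they say that for CQs bounded semantic tree-width is exactly the frontier of tractability. The following question is posed as open by Figueira and Morvan \cite{FM}.

\begin{quote}
\emph{Assuming $W[1]\neq\mathrm{FPT}$, does every recursively enumerable class of Boolean CRPQs with FPT evaluation have bounded semantic tree-width?}
\end{quote}

One would guess yes. On a given database, every atom $x\xrightarrow{L}y$ denotes a binary relation on $V(G)$ that is computable in polynomial time, so a CRPQ looks like a CQ over binary relations, and by (ii) nothing but tree-width helps with those. The guess overlooks that the relations so obtained are not arbitrary. The relation defined by $w^*$ is always transitive, and Example~\ref{ex:collapse} shows that a clique of such atoms is a much weaker constraint than a clique of edges.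

\subsection{The answer}

\begin{theorem}\label{thm:main}
For every finite alphabet $\mathbb A$ with $|\mathbb A|\ge2$ there is a recursive class $\mathcal C=\{\gamma_n:n\ge3\}$ of Boolean CRPQs over $\mathbb A$, all of whose languages have the form $\{w\}$ or $w^*$ for a word $w$, such that
\begin{itemize}
\item[(a)] evaluation for $\mathcal C$ is solvable in time polynomial in $|\gamma_n|+|G|$;
\item[(b)] for every $n\ge3$, the semantic tree-width of $\gamma_n$ is exactly $n$.
\end{itemize}
\end{theorem}

Since $(|\gamma|+|G|)^c\le|G|^c\,(2|\gamma|)^c$, evaluation for $\mathcal C$ is FPT. The answer to the question is therefore no, whether or not $W[1]\neq\mathrm{FPT}$. We make no claim about one-letter alphabets.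

The idea is the following. Being mutually reachable by paths with labels in $w^*$ is an equivalence relation, so a node of the database \emph{determines} its class. With many words $w_v$, one node determines a whole tuple of classes, and a pair of atoms $x\xrightarrow{w_v^*}x'$, $x'\xrightarrow{w_v^*}x$ says that the tuples of $x$ and $x'$ agree in coordinate $v$. A CRPQ can thus simulate a conjunctive query of unbounded arity whose relations have at most $|V(G)|$ tuples each, and whose shape is an arbitrary hypergraph $H$ (Section~\ref{sec:encoding}). We choose hypergraphs $H_n$ whose vertices cannot be covered by fewer than $n$ hyperedges but can be covered fractionally with total weight less than $2$. The fractional cover bounds the number of partial solutions by $|V(G)|^2$ and gives (a) (Section~\ref{sec:upper}); the integral cover number governs (b) (Sections~\ref{sec:upper}--\ref{sec:lower}). Section~\ref{sec:widths}, which the proof of Theorem~\ref{thm:main} does not use, treats arbitrary hypergraphs and locates both frontiers, of semantic tree-width and of tractability, in terms of widths of hypergraphs.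

\section{The query of a hypergraph}\label{sec:encoding}

A \emph{hypergraph} $H=(V,E)$ has a finite vertex set $V$ and a nonempty set $E$ of nonempty subsets of $V$, the \emph{hyperedges}, such that every vertex lies in some hyperedge. We fix two distinct letters $a,b\in\mathbb A$.

The alphabet is fixed, but we need one label for every vertex and every hyperedge of $H$, so words must play the part of letters. For $m\ge1$, the \emph{code words} of order $m$ are the $2^m$ words
\[
a^{m+1}\,b\,s\,b\qquad(s\in\{a,b\}^m),
\]
all of length $\ell=2m+3$. Given $H$, take the least $m\ge1$ with $2^m\ge|V|+|E|$ and assign distinct code words of order $m$ to the vertices and hyperedges, $w_v$ to $v\in V$ and $t_e$ to $e\in E$. To make the choice definite, we assign the code words in lexicographic order along the listing of $V$ and $E$ by which $H$ is given. The shape of the code words is not used before Section~\ref{sec:expansion}.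

\begin{definition}\label{def:gamma}
The CRPQ $\gamma_H$ has variables $x_e,z_e$ ($e\in E$) and atoms
\[
x_e\xrightarrow{t_e}z_e\quad(e\in E),\qquad\qquad x_e\xrightarrow{w_v^*}x_{e'}\quad(v\in V,\ e,e'\in E,\ v\in e\cap e').
\]
\end{definition}

The variables stand for hyperedges and the starred words for vertices. The atoms $x_e\xrightarrow{t_e}z_e$ are \emph{tags}: they restrict $x_e$ to nodes of type $e$. Without them, every nonempty database would satisfy $\gamma_H$ by sending all variables to one node. The case $e=e'$ is included. These loop atoms always hold, by the empty path, and serve only to make each incidence $v\in e$ visible in the query. They give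
\begin{equation}\label{eq:size}
|V|,\ |E|\ \le\ \sum_{e\in E}|e|\ \le\ |\gamma_H|,
\end{equation}
and they let us read $H$ off $\gamma_H$, up to isomorphism and in polynomial time: the vertices are the starred words, the hyperedges are the variables that carry a tag, and $v\in e$ if and only if $x_e\xrightarrow{w_v^*}x_e$ is an atom. Conversely, $\gamma_H$ has at most $|E|+|V|\,|E|^2$ atoms with words of length $O(\log(|V|+|E|))$ and is computable from $H$ in polynomial time.

Let $G$ be a database and $N=|V(G)|$. Write $g\to_vg'$ if some path from $g$ to $g'$ has its label in $w_v^*$. This relation is reflexive because $\varepsilon\in w_v^*$ and transitive because $w_v^*$ is closed under concatenation. Hence $g\sim_vg'$, defined by $g\to_vg'$ and $g'\to_vg$, is an equivalence relation; we write $[g]_v$ for the class of $g$. Let $\operatorname{Tag}_e(G)$ be the set of nodes at which a path labeled $t_e$ starts. Each such node encodes a tuple indexed by $e$, and we collect these tuples in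
\[
R_e(G)=\bigl\{([g]_v)_{v\in e}\ :\ g\in\operatorname{Tag}_e(G)\bigr\},\qquad |R_e(G)|\le N.
\]
The bound $N$ does not depend on the arity $|e|$.

\begin{lemma}\label{lem:classes}
$G\models\gamma_H$ if and only if there is a map $\kappa$ that assigns to each $v\in V$ a class of $\sim_v$ and satisfies $\kappa|_e\in R_e(G)$ for all $e\in E$. The classes of all $\sim_v$ and all relations $R_e(G)$ are computable in time polynomial in $|\gamma_H|+|G|$.
\end{lemma}

\begin{proof}
The atoms of $\gamma_H$ come in symmetric pairs, so $G\models\gamma_H$ if and only if there are nodes $g_e\in\operatorname{Tag}_e(G)$ ($e\in E$) with $g_e\sim_vg_{e'}$ whenever $v\in e\cap e'$. Given such nodes, put $\kappa(v)=[g_e]_v$ for any $e\ni v$. Such an $e$ exists, the class does not depend on it, and $\kappa|_e=([g_e]_v)_{v\in e}\in R_e(G)$. Conversely, given $\kappa$, pick $g_e\in\operatorname{Tag}_e(G)$ with $([g_e]_v)_{v\in e}=\kappa|_e$; for $v\in e\cap e'$ we get $[g_e]_v=\kappa(v)=[g_{e'}]_v$.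

For a word $w$, the relation $P_w$ of pairs joined by a path labeled $w$ is a composition of $|w|$ edge relations. The relation $\to_v$ is the reflexive and transitive closure of $P_{w_v}$, and $\operatorname{Tag}_e(G)$ is the domain of $P_{t_e}$. By \eqref{eq:size} there are polynomially many such relations, and the tuples have length at most $|\gamma_H|$.
\end{proof}

We call a map $\kappa$ as in Lemma~\ref{lem:classes} a \emph{solution}.

\section{The hypergraphs $H_n$ and the upper bounds}\label{sec:upper}

In Example~\ref{ex:collapse} a single word links all the variables, and a single variable serves as the center of the star. To prevent the collapse we use so many words, each linking a majority of the variables, that no small set of centers serves all of them.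

For $n\ge2$ let $H_n$ have vertex set and hyperedges
\[
V_n=\{S\subseteq[2n]:|S|=n+1\},\qquad e_i=\{S\in V_n:i\in S\}\quad(i\in[2n]),
\]
listed in lexicographic order. The $e_i$ are pairwise distinct: since $n+1<2n$, for $i\ne j$ some $S$ contains $i$ and omits $j$. Put $\gamma_n=\gamma_{H_n}$ and write $x_i,z_i,t_i,R_i$ for $x_{e_i},z_{e_i},t_{e_i},R_{e_i}(G)$. Thus $x_i\xrightarrow{w_S^*}x_j$ is an atom exactly when $i,j\in S$.

\begin{lemma}\label{lem:Hn}
Let $n\ge2$.
\begin{itemize}
\item[(a)] Any two vertices of $H_n$ lie in a common hyperedge.
\item[(b)] For $I\subseteq[2n]$, the hyperedges $e_i$ $(i\in I)$ cover $V_n$ if and only if $|I|\ge n$.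
\item[(c)] Every vertex lies in exactly $n+1$ of the $2n$ hyperedges.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $2(n+1)>2n$, two sets $S,S'\in V_n$ share an element $i$, and $S,S'\in e_i$. (b) The $e_i$ ($i\in I$) cover $V_n$ if and only if no $(n+1)$-set avoids $I$, that is, $2n-|I|\le n$. (c) $S\in e_i$ if and only if $i\in S$.
\end{proof}

\begin{example}[the case $n=2$]\label{ex:n2upper}
Here $V_2=\{123,124,134,234\}$ and
\[
e_1=\{123,124,134\},\quad e_2=\{123,124,234\},\quad e_3=\{123,134,234\},\quad e_4=\{124,134,234\}.
\]
A node $g$ tagged by $t_1$ encodes the triple $([g]_{123},[g]_{124},[g]_{134})$, and $\gamma_2$ asks for four classes any three of which form a tuple of the appropriate relation $R_i$. Since $e_1\cup e_2=V_2$, a solution is determined by a tuple of $R_1$ and a tuple of $R_2$, so there are at most $N^2$ solutions.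

Any two of $x_1,\dots,x_4$ are linked, so $\gamma_2$ has tree-width $3$. Collapse each of the four cliques to a star as in Example~\ref{ex:collapse}, with center $x_1$ for the words $w_{123},w_{124},w_{134}$ and center $x_2$ for $w_{234}$. No atom links $x_3$ and $x_4$ any more, and the bags $\{x_1,x_2,x_3\}$, $\{x_1,x_2,x_4\}$, $\{x_i,z_i\}$ give width $2$.
\end{example}

Both observations of the example rest on a cover of the vertices by $n$ hyperedges. For the tree-width this will turn out to be optimal. For the number of solutions it gives only $N^n$, which is not polynomial.

\begin{proposition}\label{prop:upper}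
$\operatorname{stw}(\gamma_n)\le n$ for all $n\ge2$.
\end{proposition}

\begin{proof}
Let $\gamma_n'$ have the atoms $x_i\xrightarrow{t_i}z_i$ ($i\in[2n]$) and, for each $S\in V_n$ and $i\in S\setminus\{\min S\}$, the atoms $x_i\xrightarrow{w_S^*}x_{\min S}$ and $x_{\min S}\xrightarrow{w_S^*}x_i$. These are atoms of $\gamma_n$. Conversely, an assignment that satisfies $\gamma_n'$ sends all $x_i$ ($i\in S$) into the $\sim_S$-class of the image of $x_{\min S}$, so it satisfies every atom $x_i\xrightarrow{w_S^*}x_j$ with $i,j\in S$. Hence $\gamma_n'$ and $\gamma_n$ are equivalent.

An $(n+1)$-subset of $[2n]$ has minimum at most $n$, so every starred atom of $\gamma_n'$ has an endpoint in $\{x_1,\dots,x_n\}$. Take the central bag $\{x_1,\dots,x_n\}$, attach to it the bags $\{x_1,\dots,x_n,x_j\}$ for $n<j\le2n$, and attach each bag $\{x_i,z_i\}$ to a bag that contains $x_i$. This is a tree decomposition of $\gamma_n'$ of width $n$.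
\end{proof}

To count solutions better, give every hyperedge the weight $1/(n+1)$. By Lemma~\ref{lem:Hn}(c) every vertex receives total weight $1$, and the total weight is $2n/(n+1)<2$. Entropy converts such a fractional cover into a bound on the number of solutions. For a random variable $\xi$ with finitely many values let $\operatorname{Ent}(\xi)=-\sum_x\Pr[\xi=x]\log\Pr[\xi=x]$ and $\operatorname{Ent}(\xi\mid\eta)=\operatorname{Ent}(\xi,\eta)-\operatorname{Ent}(\eta)$. We use three textbook facts: if $\xi$ takes values in a set $F$, then $\operatorname{Ent}(\xi)\le\log|F|$, with equality for the uniform distribution on $F$; the chain rule $\operatorname{Ent}(\xi_1,\dots,\xi_q)=\sum_r\operatorname{Ent}(\xi_r\mid\xi_1,\dots,\xi_{r-1})$; and $\operatorname{Ent}(\xi\mid\eta,\zeta)\le\operatorname{Ent}(\xi\mid\eta)$.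

A bound on the number of solutions does not yet find one. The algorithm builds solutions one vertex at a time, so the bound is needed for the partial solutions on every initial segment of $V_n$. It survives, because a fractional cover of $V_n$ restricts to every subset and a projection of $R_i$ still has at most $N$ tuples.

\begin{proposition}\label{prop:tractable}
Given $\gamma_n$ and $G$, one can decide whether $G\models\gamma_n$ in time polynomial in $|\gamma_n|+|G|$, with an exponent that does not depend on $n$.
\end{proposition}

\begin{proof}
Compute all classes of all $\sim_S$ and the relations $R_1,\dots,R_{2n}$ by Lemma~\ref{lem:classes}. Enumerate $V_n=\{S_1,\dots,S_p\}$ and put $V^{(q)}=\{S_1,\dots,S_q\}$ and $e_i^{(q)}=e_i\cap V^{(q)}$ for $0\le q\le p$. Let $F_q$ be the set of maps $\kappa$ on $V^{(q)}$ that assign to each $S$ a class of $\sim_S$ and are such that, for every $i\in[2n]$, the restriction of $\kappa$ to $e_i^{(q)}$ is the restriction of some tuple of $R_i$. Thus $F_0$ consists of the empty map if all $R_i$ are nonempty and is empty otherwise, and $F_p$ is the set of solutions. By Lemma~\ref{lem:classes}, $G\models\gamma_n$ if and only if $F_p\ne\emptyset$.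

\emph{Claim: $|F_q|\le N^{2n/(n+1)}\le N^2$.} Let $F_q\neq\emptyset$; then all $R_i$ are nonempty and $N\ge1$. Let $\xi=(\xi_1,\dots,\xi_q)$ be uniformly distributed on $F_q$, where $\xi_r$ is the class assigned to $S_r$. Put $\eta_r=\operatorname{Ent}(\xi_r\mid\xi_1,\dots,\xi_{r-1})\ge0$, so that $\sum_{r\le q}\eta_r=\operatorname{Ent}(\xi)=\log|F_q|$. Fix $i$ and let $J_i=\{r\le q:S_r\in e_i\}$. The tuple $(\xi_r)_{r\in J_i}$ takes its values among the at most $N$ restrictions of tuples of $R_i$. By the chain rule, and since conditioning on more variables does not increase entropy,
\[
\log N\ \ge\ \operatorname{Ent}\bigl((\xi_r)_{r\in J_i}\bigr)=\sum_{r\in J_i}\operatorname{Ent}\bigl(\xi_r\mid\xi_{r'}:r'\in J_i,\ r'<r\bigr)\ \ge\ \sum_{r\in J_i}\eta_r .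
\]
By Lemma~\ref{lem:Hn}(c), every $r\le q$ lies in exactly $n+1$ of the sets $J_1,\dots,J_{2n}$. Summing over $i$ gives $2n\log N\ge(n+1)\log|F_q|$. (This is Shearer's lemma.)

\emph{The algorithm.} If $\kappa\in F_{q+1}$, then its restriction to $V^{(q)}$ lies in $F_q$: the tuple of $R_i$ that agrees with $\kappa$ on $e_i^{(q+1)}$ also agrees with it on $e_i^{(q)}$. So $F_{q+1}$ is obtained by trying, for each $\kappa\in F_q$, each of the at most $N$ classes of $\sim_{S_{q+1}}$ as the value at $S_{q+1}$ and testing the $2n$ conditions. A round has at most $N^3$ candidates, and a test scans $2n$ lists of at most $N$ tuples of length at most $p$. By \eqref{eq:size}, $p$ and $2n$ are at most $|\gamma_n|$, so the $p$ rounds take time $O(N^4|\gamma_n|^3)$ up to the cost of comparing two classes.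
\end{proof}

\section{Equivalent queries of small tree-width}\label{sec:expansion}

A lower bound on $\operatorname{stw}(\gamma_H)$ must handle every UC2RPQ $\Gamma$ equivalent to $\gamma_H$, with arbitrary languages and backward steps. We use the equivalence twice and never look at the languages. First we evaluate $\Gamma$ on one database $G_H$ that satisfies $\gamma_H$ in as rigid a way as possible. The paths that witness $G_H\models\Gamma$, glued along the shape of the disjunct, form a database $B$ of small tree-width that maps to $G_H$. Then $B$ satisfies $\Gamma$, hence $\gamma_H$, and the map to $G_H$ controls how it does so.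

\subsection{Code graphs}

Rigidity requires that code words behave like letters. Let $M$ be a finite directed multigraph whose edges are labeled by code words of one order $m$. Its \emph{code graph} is the database obtained by replacing each edge $j\xrightarrow{c}j'$ of $M$ by a path from $j$ to $j'$ labeled $c$ with $\ell-1$ fresh \emph{internal} nodes; we call this path a \emph{$c$-arc}. The nodes of $M$ are the \emph{junctions}. An internal node has exactly one incoming and one outgoing edge, so a path that leaves a junction follows one arc for $\ell$ steps, and a path between junctions is a sequence of whole arcs.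

\begin{lemma}\label{lem:code}
In a code graph, every path whose label is a code word $c$ is a $c$-arc. In particular it starts and ends at junctions.
\end{lemma}

\begin{proof}
First consider a concatenation $c_1\cdots c_r$ of code words. Each $c_i$ ends with $b$, so every maximal run of $a$'s lies inside one $c_i=a^{m+1}bsb$. It is either the initial $a^{m+1}$ or a run inside $s$, of length at most $m$. Hence $a^{m+1}$ occurs in $c_1\cdots c_r$ only at the starts of the $c_i$.

Now let $\pi$ be a path labeled $c$ from a node $g$. Extend $\pi$ backwards, if $g$ is internal, to the junction where the arc of $g$ starts, and forwards to a junction. The label of the extended path is a concatenation of code words of length $\ell$, and $\pi$ starts in it at an offset in $\{0,\dots,\ell-1\}$. Since $c$ begins with $a^{m+1}$, the offset is a multiple of $\ell$, hence $0$. So $g$ is a junction, and $\pi$, having length $\ell$, is one arc, whose label is $c$.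
\end{proof}

This is where the second letter is used. Distinct words alone would not do: with $w_v=a$ and $w_{v'}=aa$ the class $[g]_{v'}$ would determine $[g]_v$, and with the words $ab$ and $ba$ a path labeled $ba$ would start in the middle of two consecutive $ab$-arcs.

Let $G_H$ be the code graph with junctions $x_e,z_e$ ($e\in E$) and $c_v$ ($v\in V$), a $t_e$-arc from $x_e$ to $z_e$ for each $e$, and $w_v$-arcs from $x_e$ to $c_v$ and from $c_v$ to $x_e$ for each incidence $v\in e$; see Figure~\ref{fig:GH}. Let $P_v$ consist of $c_v$ and the internal nodes of the $w_v$-arcs. The sets $P_v$ ($v\in V$) are pairwise disjoint and contain no $x_f$.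

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (c1) at (0,0) {$c_1$};
\node (xe) at (2.3,0) {$x_e$};
\node (c2) at (4.6,0) {$c_2$};
\node (xf) at (6.9,0) {$x_f$};
\node (c3) at (9.2,0) {$c_3$};
\node (ze) at (2.3,-1.6) {$z_e$};
\node (zf) at (6.9,-1.6) {$z_f$};
\draw[->] (c1) to[bend left] node[above] {$w_1$} (xe);
\draw[->] (xe) to[bend left] node[below] {$w_1$} (c1);
\draw[->,very thick] (xe) to[bend left] node[above] {$w_2$} (c2);
\draw[->,very thick] (c2) to[bend left] node[below] {$w_2$} (xe);
\draw[->,very thick] (c2) to[bend left] node[above] {$w_2$} (xf);
\draw[->,very thick] (xf) to[bend left] node[below] {$w_2$} (c2);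
\draw[->] (xf) to[bend left] node[above] {$w_3$} (c3);
\draw[->] (c3) to[bend left] node[below] {$w_3$} (xf);
\draw[->] (xe) -- node[pos=0.7,right] {$t_e$} (ze);
\draw[->] (xf) -- node[pos=0.7,right] {$t_f$} (zf);
\end{tikzpicture}
\caption{The database $G_H$ for the hypergraph with vertices $1,2,3$ and hyperedges $e=\{1,2\}$, $f=\{2,3\}$. Each arrow is a path that spells the code word written on it. A path from $x_e$ or $x_f$ with label in $w_2^*$ cannot leave the thick arrows.}
\label{fig:GH}
\end{figure}

\begin{lemma}\label{lem:GH}
\begin{itemize}
\item[(a)] $G_H\models\gamma_H$.
\item[(b)] A path in $G_H$ labeled $t_e$ starts at $x_e$.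
\item[(c)] If $v\in e$, every node of a path from $x_e$ with label in $w_v^*$ lies in $P_v\cup\{x_f:f\ni v\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Send each variable to the junction of the same name; for $v\in e\cap e'$ the arcs from $x_e$ to $c_v$ and from $c_v$ to $x_{e'}$ form a path labeled $w_vw_v$. (b) By Lemma~\ref{lem:code} the path is a $t_e$-arc, and there is only one. (c) The empty path stays at $x_e$. A path labeled $w_v^r$ with $r\ge1$ splits into $r$ paths labeled $w_v$, each a $w_v$-arc by Lemma~\ref{lem:code}, and the $w_v$-arcs join $c_v$ to the nodes $x_f$ with $f\ni v$.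
\end{proof}

\subsection{Four facts on tree decompositions}

A \emph{subtree} is a nonempty connected set of nodes of a tree.

\begin{lemma}\label{lem:tree}
Let $(\mathcal T,(X_u)_u)$ be a tree decomposition of a graph, and let $C$ be a nonempty set of vertices that induces a connected subgraph.
\begin{itemize}
\item[(a)] $\mathcal T(C)=\{u:X_u\cap C\ne\emptyset\}$ is a subtree of $\mathcal T$.
\item[(b)] If $uu'$ is an edge of $\mathcal T$ and $\mathcal T(C)$ meets both components of $\mathcal T-uu'$, then $C$ meets $X_u\cap X_{u'}$.
\item[(c)] (Helly property) Finitely many subtrees of a tree that intersect pairwise have a common node.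
\item[(d)] There is a tree decomposition of no larger width in which no bag is contained in an adjacent bag.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $\mathcal T(C)$ is the union of the subtrees $\mathcal T(\{s\})$, $s\in C$, and the subtrees of adjacent vertices intersect. (b) Suppose that $C\cap X_u\cap X_{u'}=\emptyset$. Then each $\mathcal T(\{s\})$, $s\in C$, misses $u$ or $u'$ and so lies in one component. Adjacent vertices share a bag and so have the same component. As $C$ is connected, $\mathcal T(C)$ lies in one component. (c) Root the tree. Each subtree has a unique node closest to the root, its top. Let $\mathcal T_0$ be a subtree of the family whose top $u_0$ is deepest. Any other subtree $\mathcal T'$ contains a node $u\in\mathcal T_0$. Both tops lie on the path from the root to $u$, and that of $\mathcal T'$ is no deeper than $u_0$, so the path in $\mathcal T'$ from its top to $u$ passes through $u_0$. (d) If $X_u\subseteq X_{u'}$ for an edge $uu'$, contract the edge and keep the bag $X_{u'}$; repeat.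
\end{proof}

\subsection{The expansion lemma}

A \emph{homomorphism} $h:B\to G$ of databases is a map $V(B)\to V(G)$ that sends each edge $s\xrightarrow{c}s'$, $c\in\mathbb A$, to an edge $h(s)\xrightarrow{c}h(s')$; it sends paths to paths with the same label. The \emph{underlying graph} of $B$ forgets directions and labels, and $\operatorname{tw}(B)$ is its tree-width. Given $h:B\to G_H$, call a node $s$ of $B$ \emph{private to $v$} if $h(s)\in P_v$. A node is private to at most one vertex, and a node with $h(s)=x_f$ is private to none.

\begin{lemma}\label{lem:expansion}
Suppose that $\gamma_H$ is equivalent to a UC2RPQ $\Gamma$ of tree-width at most $k$. Then there are a database $B$ with $\operatorname{tw}(B)\le\max(k,2)$, a homomorphism $h:B\to G_H$, nodes $y_e\in V(B)$ $(e\in E)$ and sets $C_v\subseteq V(B)$ $(v\in V)$ such that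
\begin{itemize}
\item[(1)] $h(y_e)=x_e$ for all $e\in E$;
\item[(2)] $C_v$ is nonempty and connected in the underlying graph of $B$, and $y_e\in C_v$ for all $e\ni v$;
\item[(3)] every $s\in C_v$ is private to $v$ or satisfies $h(s)=x_f$ for some $f\ni v$.
\end{itemize}
\end{lemma}

In words, $B$ contains a connected copy $C_v$ of each vertex $v$ of $H$, and the set of copies through any one node is contained in a hyperedge.

\begin{proof}
\emph{The database.} By Lemma~\ref{lem:GH}(a), $G_H\models\Gamma$. So some disjunct $\delta$ of $\Gamma$ holds in $G_H$, by a map $\mu$ and, for each atom $\alpha=(y\xrightarrow{L}y')$ of $\delta$, a two-way path $\pi_\alpha$ from $\mu(y)$ to $\mu(y')$ with label in $L$. Start with the variables of $\delta$ as nodes. For each atom with $\pi_\alpha$ empty, identify $y$ and $y'$; in this case $\mu(y)=\mu(y')$. Write $\bar y$ for the class of $y$ under the equivalence generated by these identifications. For each atom with $\pi_\alpha$ of length $r+1\ge1$, join $\bar y$ to $\bar y'$ through fresh nodes $p_1,\dots,p_r$ by a copy of $\pi_\alpha$: a step labeled $c\in\mathbb A$ becomes a $c$-edge pointing forwards, and a step labeled $c^-$ becomes a $c$-edge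 pointing backwards. This is $B$. Sending $\bar y$ to $\mu(y)$ and each fresh node to the node of $\pi_\alpha$ that it copies defines a homomorphism $h:B\to G_H$. The map $y\mapsto\bar y$ and the copied paths show that $B\models\delta$. Hence $B\models\Gamma$, and $B\models\gamma_H$ by equivalence.

\emph{Tree-width.} Take a tree decomposition of $\delta$ of width at most $k$ and replace every variable $y$ in every bag by $\bar y$. Bags do not grow. The bags that contain a given class form a subtree by Lemma~\ref{lem:tree}(a), since the class is connected by atoms of $\delta$. For every atom, $\bar y$ and $\bar y'$ share a bag, which covers the copied path if $r=0$. If $r\ge1$, attach to such a bag the chain of new bags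
\[
\{\bar y,\bar y',p_1\},\ \{p_1,\bar y',p_2\},\ \dots,\ \{p_{r-1},\bar y',p_r\}.
\]
It covers the edges $\bar yp_1$, $p_ip_{i+1}$ and $p_r\bar y'$; the node $\bar y'$ lies in all bags of the chain, $p_i$ in at most two consecutive ones, and $\bar y$, if different from $\bar y'$, only in the first. The new bags have at most $3$ nodes, so the width is at most $\max(k,2)$.

\emph{Nodes and sets.} Fix an assignment that satisfies $\gamma_H$ in $B$, with a witnessing path for each atom. These are ordinary forward paths, since $\gamma_H$ is a CRPQ, so Lemma~\ref{lem:GH} applies to their images under $h$. Let $y_e$ be the image of the variable $x_e$. A path labeled $t_e$ starts at $y_e$, so one starts at $h(y_e)$, and (1) follows from Lemma~\ref{lem:GH}(b). Let $C_v$ consist of all $y_e$ with $e\ni v$ and all nodes of the witnessing paths of the atoms $x_e\xrightarrow{w_v^*}x_{e'}$ with $e\neq e'$. It is nonempty because $v$ lies in a hyperedge. Each of these paths starts at some $y_e$, and any two of the $y_e$ are equal or joined by one of them, which gives (2). By (1), $h$ sends each $y_e$ to $x_e$ and each of the paths to a path from $x_e$ with label in $w_v^*$, where $v\in e$. Lemma~\ref{lem:GH}(c)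 gives (3).
\end{proof}

The constant $2$ is inherent in the construction: the query $x\xrightarrow{aaa}x$ has tree-width $0$, and copying a witnessing path yields a triangle, of tree-width $2$.

\section{The lower bound}\label{sec:lower}

It remains to show that a configuration as in Lemma~\ref{lem:expansion} for $H_n$ needs tree-width $n$. We write $y_i$ for $y_{e_i}$. Properties (2) and (3) read: $y_i\in C_S$ whenever $i\in S$, and every $s\in C_S$ is private to $S$ or has $h(s)=x_i$ with $i\in S$. By Lemma~\ref{lem:Hn}(a), any two of the sets $C_S$ share some $y_i$.

\begin{example}[the case $n=2$]\label{ex:n2lower}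
Suppose that $\operatorname{tw}(B)\le1$, so that the underlying graph of $B$, without loops and parallel edges, is a forest. The four connected sets $C_{123},C_{124},C_{134},C_{234}$ intersect pairwise, so they are subtrees of one component, and by the Helly property a node $s$ lies in all four. If $h(s)=x_i$, then $s\in C_S$ for $S=[4]\setminus\{i\}$ forces $i\in S$, which is false. Otherwise $s$ is private to all four vertices, which is impossible. Hence $\operatorname{tw}(B)\ge2$.
\end{example}

In the example, one node cannot meet all the sets $C_S$. In general we want a set of at most $n-1$ nodes that meets too many of them. The Helly property in a tree decomposition yields only a bag that meets every $C_S$, and a bag of $n$ nodes can do so, for instance $\{y_1,\dots,y_n\}$. To gain the last unit we step from this bag toward a node $y_j$ outside it. The intersection of the bag with its neighbor has at most $n-1$ nodes and still meets every $C_S$ with $j\in S$.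

\begin{proposition}\label{prop:lower}
Let $n\ge2$, and let $B,h,(y_i),(C_S)$ satisfy (1)--(3) of Lemma~\ref{lem:expansion} for $H=H_n$. Then $\operatorname{tw}(B)\ge n$.
\end{proposition}

\begin{proof}
For $X\subseteq V(B)$ let $I_X=\{i\in[2n]:h(s)=x_i\text{ for some }s\in X\}$, so that $|I_X|\le|X|$. The nodes of $X$ over the $x_i$ can meet $C_S$ only if $S$ meets $I_X$; every other $C_S$ needs a node of its own. Precisely,
\begin{equation}\label{eq:dagger}
\bigl|\{S\in V_n:\ C_S\cap X\ne\emptyset,\ S\cap I_X=\emptyset\}\bigr|\ \le\ |X|-|I_X|.
\end{equation}
Indeed, take such an $S$ and $s\in C_S\cap X$. If $s$ were not private to $S$, then $h(s)=x_i$ with $i\in S$ by (3), and $i\in S\cap I_X$. So $s$ is private to $S$. Different sets $S$ give different private nodes, and at least $|I_X|$ nodes of $X$ are mapped to some $x_i$ and so are not private.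

Suppose that $B$ has a tree decomposition $(\mathcal T,(X_u)_u)$ with all bags of size at most $n$. By Lemma~\ref{lem:tree}(d) we may assume that no bag is contained in an adjacent bag.

\emph{A bag that meets every $C_S$.} By (2) and Lemma~\ref{lem:tree}(a), each $\mathcal T(C_S)$ is a subtree. These subtrees intersect pairwise, since any two of the $C_S$ share a node. By Lemma~\ref{lem:tree}(c) there is a node $u$ of $\mathcal T$ with $X_u\cap C_S\neq\emptyset$ for all $S\in V_n$.

\emph{A smaller set.} Since $|I_{X_u}|\le n<2n$, there is $j\in[2n]\setminus I_{X_u}$. As $h(y_j)=x_j$ by (1), we have $y_j\notin X_u$. Let $u^*\neq u$ be a node with $y_j\in X_{u^*}$, let $u'$ be the neighbor of $u$ on the path to $u^*$, and let $A=X_u\cap X_{u'}$. Since $X_u\not\subseteq X_{u'}$, we have $|A|\le n-1$. If $j\in S$, then $y_j\in C_S$, so $\mathcal T(C_S)$ contains both $u$ and $u^*$, which lie in different components of $\mathcal T-uu'$. By Lemma~\ref{lem:tree}(b), $C_S$ meets $A$.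

\emph{Counting.} Let $\beta=|I_A|\le n-1$, and note that $j\notin I_A$ because $I_A\subseteq I_{X_u}$. A set $S\in V_n$ with $j\in S$ and $S\cap I_A=\emptyset$ is obtained by choosing $n$ elements among the $Q=2n-1-\beta\ge n$ elements of $[2n]\setminus(I_A\cup\{j\})$. Fixing $n-1$ of them and varying the last shows that $\binom Qn\ge Q-n+1=n-\beta$. All these $C_S$ meet $A$, so \eqref{eq:dagger} for $X=A$ gives $n-\beta\le|A|-\beta\le n-1-\beta$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal C=\{\gamma_n:n\ge3\}$. Its languages are $\{t_i\}$ and $w_S^*$. It is recursive: $\gamma_n$ is computable from $n$, and $n\le|\gamma_n|$, so a query $\gamma$ need only be compared with $\gamma_3,\dots,\gamma_{|\gamma|}$. Part (a) is Proposition~\ref{prop:tractable}, and $\operatorname{stw}(\gamma_n)\le n$ is Proposition~\ref{prop:upper}. If $\gamma_n$ is equivalent to a UC2RPQ of tree-width at most $k$, then Lemma~\ref{lem:expansion} and Proposition~\ref{prop:lower} give $\max(k,2)\ge n$. Since $n\ge3$, this forces $k\ge n$.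
\end{proof}

The last line is the only place where $n\ge3$ is used; for $n=2$ the inequality $\max(k,2)\ge2$ carries no information.

\section{Generalized hypertree-width versus submodular width}\label{sec:widths}

The tools of Sections~\ref{sec:encoding} and~\ref{sec:expansion} apply to every hypergraph. We now show that $\operatorname{stw}(\gamma_H)$ is, up to a linear change, a width parameter of $H$, and that evaluating $\gamma_H$ is the constraint satisfaction problem on $H$.

A \emph{tree decomposition} of a hypergraph $H=(V,E)$ is a finite tree $\mathcal T$ with bags $Y_u\subseteq V$ such that every hyperedge is contained in some bag and $\{u:v\in Y_u\}$ is a subtree for every $v\in V$. A \emph{generalized hypertree decomposition} of width $w$ has, in addition, sets $\lambda_u\subseteq E$ with $|\lambda_u|\le w$ and $Y_u\subseteq\bigcup\lambda_u$. The least such $w$ is the \emph{generalized hypertree-width} $\operatorname{ghw}(H)\ge1$. It counts not the vertices of a bag but the hyperedges needed to cover it. An instance of $\mathrm{CSP}(H)$ consists of $H$, a finite domain $D$ and relations $R_e\subseteq D^e$ ($e\in E$), given as lists; the question is whether some $\kappa:V\to D$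 has $\kappa|_e\in R_e$ for all $e\in E$.

\begin{theorem}\label{thm:widths}
For every hypergraph $H$:
\begin{itemize}
\item[(1)] $\operatorname{ghw}(H)\le\max(\operatorname{stw}(\gamma_H),2)+1$ and $\operatorname{stw}(\gamma_H)\le2\operatorname{ghw}(H)-1$.
\item[(2)] Evaluation of $\gamma_H$ and $\mathrm{CSP}(H)$ reduce to each other, keeping $H$ fixed, in time polynomial in the input and $|\gamma_H|$, uniformly in $H$.
\end{itemize}
\end{theorem}

\begin{proof}[Proof of (1), first inequality]
Let $k=\operatorname{stw}(\gamma_H)$. Take $B,h,(y_e),(C_v)$ from Lemma~\ref{lem:expansion} and a tree decomposition $(\mathcal T,(X_u)_u)$ of $B$ of width at most $\max(k,2)$. Put $Y_u=\{v\in V:X_u\cap C_v\neq\emptyset\}$. Then $\{u:v\in Y_u\}=\mathcal T(C_v)$ is a subtree by Lemma~\ref{lem:tree}(a). If $y_e\in X_u$, then $e\subseteq Y_u$ by (2) of Lemma~\ref{lem:expansion}, so every hyperedge lies in a bag. For each $s\in X_u$ put at most one hyperedge into $\lambda_u$: the hyperedge $f$ if $h(s)=x_f$, some hyperedge containing $v$ if $s$ is private to $v$, and none otherwise. If $v\in Y_u$ and $s\in X_u\cap C_v$, then by (3) of Lemma~\ref{lem:expansion} the hyperedge chosen for $s$ contains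 $v$. So $Y_u\subseteq\bigcup\lambda_u$ and $|\lambda_u|\le|X_u|\le\max(k,2)+1$.
\end{proof}

\begin{proof}[Proof of (1), second inequality]
Take a generalized hypertree decomposition of width $w=\operatorname{ghw}(H)$. A hyperedge $f$ may occur in sets $\lambda_u$ that are far apart in the tree, so a single variable $x_f$ cannot be placed in the corresponding bags at no cost. We use one copy of $x_f$ for each occurrence and pass the class of $v$ along the subtree of $v$. A hyperedge $e$ may also occur in no $\lambda_u$. To repair this, for each $e\in E$ attach a new leaf $u_e$ with $Y_{u_e}=e$ and $\lambda_{u_e}=\{e\}$ to an original node $u$ with $e\subseteq Y_u$. The result is again a generalized hypertree decomposition of width $w$; call its tree $\mathcal T$.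

Let $\delta$ be the CRPQ with variables $y_{u,f},z_{u,f}$ ($u\in\mathcal T$, $f\in\lambda_u$), atoms $y_{u,f}\xrightarrow{t_f}z_{u,f}$, and atoms $y_{u,f}\xrightarrow{w_v^*}y_{u',f'}$ for all $(u,f)\neq(u',f')$ with $u,u'$ equal or adjacent and $v\in Y_u\cap Y_{u'}\cap f\cap f'$. Let $\Lambda_u=\{y_{u,f}:f\in\lambda_u\}$. Subdivide every edge of $\mathcal T$, give $u$ the bag $\Lambda_u$ and the midpoint of $uu'$ the bag $\Lambda_u\cup\Lambda_{u'}$, and attach to $u$ the bags $\{y_{u,f},z_{u,f}\}$. The variable $y_{u,f}$ occurs only at $u$ and at neighbors of $u$, every atom is covered, and all bags have at most $2w$ elements. So $\delta$ has tree-width at most $2w-1$. We show that $\delta$ is equivalent to $\gamma_H$.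

Let $\mu$ satisfy $\gamma_H$ in $G$. Send $y_{u,f}$ to $\mu(x_f)$ and $z_{u,f}$ to $\mu(z_f)$. The tags hold, and an atom $y_{u,f}\xrightarrow{w_v^*}y_{u',f'}$ has $v\in f\cap f'$, so it follows from the atom $x_f\xrightarrow{w_v^*}x_{f'}$ of $\gamma_H$.

Let $\nu$ satisfy $\delta$ in $G$. Send $x_e$ to $\nu(y_{u_e,e})$ and $z_e$ to $\nu(z_{u_e,e})$. The tags hold, and the loop atoms hold by the empty path. Let $e\neq e'$ and $v\in e\cap e'$, and let $u_e=u_0,u_1,\dots,u_q=u_{e'}$ be the path in $\mathcal T$. Both ends have $v$ in their bag, so $v\in Y_{u_i}$ for all $i$. Choose $f_i\in\lambda_{u_i}$ with $v\in f_i$; necessarily $f_0=e$ and $f_q=e'$. Each $y_{u_i,f_i}\xrightarrow{w_v^*}y_{u_{i+1},f_{i+1}}$ is an atom of $\delta$, and concatenating the witnessing paths gives a path from $\nu(y_{u_e,e})$ to $\nu(y_{u_{e'},e'})$ with label in $w_v^*$.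
\end{proof}

\begin{proof}[Proof of (2)]
Recall from Section~\ref{sec:encoding} that $H$ (up to isomorphism) and $\gamma_H$ are computable from each other in polynomial time.

\emph{From evaluation to CSP.} Given $G$, let $D$ be the set of pairs $(v,K)$ with $v\in V$ and $K$ a class of $\sim_v$, and regard $R_e(G)$ as a subset of $D^e$ by replacing $[g]_v$ with $(v,[g]_v)$. Every $v$ lies in some $e$, and $\kappa|_e\in R_e(G)$ forces $\kappa(v)$ to be a class of $\sim_v$. By Lemma~\ref{lem:classes}, this instance is computable in polynomial time, and it is satisfiable if and only if $G\models\gamma_H$.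

\emph{From CSP to evaluation.} Given $D$ and $(R_e)_{e\in E}$, we create one node for each tuple and one for each value. Let $G$ be the code graph with junctions $(e,r)$ and $(e,r)'$ for $e\in E$, $r\in R_e$, and $(v,d)$ for $v\in V$, $d\in D$; with a $t_e$-arc from $(e,r)$ to $(e,r)'$; and with $w_v$-arcs from $(e,r)$ to $(v,r(v))$ and back for each $v\in e$. Its size is polynomial in the instance. By Lemma~\ref{lem:code}, $\operatorname{Tag}_e(G)=\{(e,r):r\in R_e\}$. Let $v\in e\cap e'$. If $r(v)=r'(v)=d$, then $(e,r)\sim_v(e',r')$ through $(v,d)$. Conversely, by Lemma~\ref{lem:code} a path from $(e,r)$ with label in $w_v^*$ is a sequence of $w_v$-arcs; each of them joins some $(v,d)$ to some $(f,r'')$ with $r''(v)=d$, so the path meets only junctions with the value $d=r(v)$. Thus $(e,r)\sim_v(e',r')$ if and only if $r(v)=r'(v)$. Hence $G\models\gamma_H$ if and only if there are $r_e\in R_e$ ($e\in E$) with $r_e(v)=r_{e'}(v)$ whenever $v\in e\cap e'$. Such tuples are exactly the restrictions $r_e=\kappa|_e$ of a map $\kappa:V\to D$ that satisfies the instance.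
\end{proof}

A function $\varphi:2^V\to\mathbb R_{\ge0}$ is \emph{monotone} if $\varphi(X)\le\varphi(Y)$ for $X\subseteq Y$, and \emph{submodular} if $\varphi(X)+\varphi(Y)\ge\varphi(X\cup Y)+\varphi(X\cap Y)$ for all $X,Y$. The \emph{submodular width} of $H$ is the supremum, over all monotone submodular $\varphi$ with $\varphi(\emptyset)=0$ and $\varphi(e)\le1$ for all $e\in E$, of the minimum over tree decompositions of $H$ of the maximum of $\varphi$ over the bags. For a class $\mathcal H$ of hypergraphs, $\mathrm{CSP}(\mathcal H)$ consists of the instances of $\mathrm{CSP}(H)$ with $H\in\mathcal H$. The Exponential Time Hypothesis (ETH) states that 3-SAT on $n$ variables cannot be decided in time $2^{o(n)}$. We use the following theorem without proof.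

\begin{theorem}[Marx \cite{Marx}]\label{thm:marx}
Let $\mathcal H$ be a recursively enumerable class of hypergraphs. Assuming ETH, $\mathrm{CSP}(\mathcal H)$ parameterized by the hypergraph is FPT if and only if $\mathcal H$ has bounded submodular width.
\end{theorem}

\begin{corollary}\label{cor:frontier}
Let $\mathcal H$ be a recursively enumerable, isomorphism-closed class of hypergraphs (without isolated vertices) and $\mathcal C_{\mathcal H}=\{\gamma_H:H\in\mathcal H\}$.
\begin{itemize}
\item[(a)] $\mathcal C_{\mathcal H}$ has bounded semantic tree-width if and only if $\mathcal H$ has bounded generalized hypertree-width.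
\item[(b)] Assuming ETH, evaluation for $\mathcal C_{\mathcal H}$ is FPT if and only if $\mathcal H$ has bounded submodular width.
\end{itemize}
\end{corollary}

\begin{proof}
Part (a) follows from the two inequalities of Theorem~\ref{thm:widths}(1). For (b), the hypergraph read off $\gamma_H$ is isomorphic to $H$ and so belongs to $\mathcal H$; this is where closure under isomorphism is used. The sizes of $H$ and $\gamma_H$ are polynomially related, so parameterizing by either is the same. By Theorem~\ref{thm:widths}(2), evaluation for $\mathcal C_{\mathcal H}$ is FPT if and only if $\mathrm{CSP}(\mathcal H)$ is. Apply Theorem~\ref{thm:marx}.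
\end{proof}

On the queries $\gamma_H$, the frontier of tractability under ETH is therefore bounded submodular width, whereas bounded semantic tree-width corresponds to bounded generalized hypertree-width. The hypergraphs $H_n$ lie between the two.

\begin{example}\label{ex:widthsHn}
We have $\operatorname{ghw}(H_n)=n$. The single bag $V_n$ is covered by $e_1,\dots,e_n$ by Lemma~\ref{lem:Hn}(b). Conversely, in any decomposition the subtrees $\{u:S\in Y_u\}$ intersect pairwise by Lemma~\ref{lem:Hn}(a), so some bag equals $V_n$ by the Helly property, and covering it takes $n$ hyperedges. Theorem~\ref{thm:widths}(1) thus gives $\max(\operatorname{stw}(\gamma_n),2)\ge n-1$, which already shows unboundedness; the passage to $X_u\cap X_{u'}$ in Proposition~\ref{prop:lower} gains the last unit.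

The submodular width of $H_n$ is at most $2n/(n+1)$. Let $\varphi$ be as in the definition and keep the notation of Proposition~\ref{prop:tractable}. If $S_r\in e_i$, submodularity for $X=e_i^{(r)}$ and $Y=V^{(r-1)}$ gives $\varphi(e_i^{(r)})-\varphi(e_i^{(r-1)})\ge\varphi(V^{(r)})-\varphi(V^{(r-1)})$; if $S_r\notin e_i$, then $e_i^{(r)}=e_i^{(r-1)}$. Summing over the pairs $(r,i)$ with $S_r\in e_i$ yields $2n\ge\sum_i\varphi(e_i)\ge(n+1)\varphi(V_n)$, and the decomposition with the single bag $V_n$ gives the bound.
\end{example}

\begin{thebibliography}{9}

\bibitem{FM}
Diego Figueira and R\'emi Morvan,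
\emph{Semantic Tree-Width and Path-Width of Conjunctive Regular Path Queries},
arXiv:2212.01679 (2022).

\bibitem{Marx}
D. Marx,
\emph{Tractable hypergraph properties for constraint satisfaction and conjunctive queries},
J. ACM 60(6), 2013.

\end{thebibliography}
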